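\title{Equichordal supporting sections and Cartesian ovals of revolution}

\begin{abstract}
Let $K$ and $L$ be convex bodies in $\mathbb R^3$ with $L$ strictly convex and contained in the interior of $K$. Suppose that for every plane $H$ supporting $L$, all chords of $H\cap K$ through the contact point have the same length. It was conjectured that $K$ and $L$ must then be concentric balls. We disprove this: the two nested sheets of the quartic surface $(|X|^2-A)^2=C+2Bz$, a Cartesian oval of revolution, bound such a pair for a three-parameter family of $(A,B,C)$ with $B>0$. We also show that if $\partial K$ is of class $C^2$ and $\partial L$ is of class $C^3$ with positive Gauss curvature, then these pairs and concentric balls are, up to rigid motions, the only solutions. In particular, under these smoothness assumptions the conjecture holds if $K$ or $L$ is centrally symmetric, or if the chord length is the same for all sections.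
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

A \emph{convex body} is a compact convex set with nonempty interior; it is \emph{strictly convex} if its boundary contains no segment. If $M$ is a convex body in a plane, a point $x$ in the relative interior of $M$ is an \emph{equichordal point} of $M$ if all chords of $M$ through $x$ have the same length.

Let $K,L\subset\mathbb R^3$ be convex bodies with $L\subset\operatorname{int}K$ and $L$ strictly convex. A plane $H$ \emph{supports} $L$ if it meets $L$ and $L$ lies in one of the closed half-spaces bounded by $H$. The set $H\cap K$ is then a \emph{section of $K$ supporting $L$}. By strict convexity $H\cap L$ is a single point, the \emph{contact point}, and since $L\subset\operatorname{int}K$ this point lies in the relative interior of $H\cap K$. We call $(K,L)$ an \emph{equichordal pair} if every section of $K$ supporting $L$ has its contact point as an equichordal point. The common length of the chords may vary from section to section. The following conjecture was posed in \cite{AAJM}.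

\begin{quote}
\textbf{Conjecture.} \emph{If $(K,L)$ is an equichordal pair in $\mathbb R^3$, then $K$ and $L$ are concentric balls.}
\end{quote}

A single section is constrained very little by the condition. In polar coordinates about $x$, with boundary $r=r(\theta)$, the point $x$ is equichordal exactly when $r(\theta)+r(\theta+\pi)$ is constant. This holds for a disc centered at $x$, but also for the lima\c{c}on $r=a+b\cos\theta$, which is convex when $0\le 2b\le a$ because $r^2+2r'^2-rr''=a^2+3ab\cos\theta+2b^2\ge(a-b)(a-2b)$. The strength of the hypothesis comes from the overlap of the sections: the condition is imposed on the three-dimensional set of pairs (point of $\partial L$, tangent direction), while the unknowns are two surfaces. One therefore expects very few solutions. Concentric balls are solutions, since each supporting section is a disc centered at the contact point. A first test also points to them. Let $K$ be a ball with center $o$ and let $\partial L$ be of class $C^1$. The only equichordal point of a disc is its center, and the center of $H\cap K$ is the foot of the perpendicular from $o$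 to $H$. So every normal line of $\partial L$ passes through $o$, the function $|x-o|^2$ has zero differential on $\partial L$, and $L$ is a concentric ball.

The expectation of rigidity is correct, but the list of solutions is longer: concentric balls can be deformed into pairs whose sections are lima\c{c}ons.

\subsection{Results}

We write $X=(X',z)\in\mathbb R^2\times\mathbb R$, $\rho=|X'|$, $e=(0,0,1)$, and $u_z=\langle u,e\rangle$.

\begin{theorem}\label{thm:example}
Let
\[
K=\{z\ge -8,\ |X|^2-\sqrt{16+2z}\le 5\},\qquad L=\{|X|^2\le 5,\ |X|^2+\sqrt{16+2z}\le 5\}.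
\]
These are convex bodies, $L$ is strictly convex, and $L\subset\operatorname{int}K$. Every section of $K$ supporting $L$ has its contact point as an equichordal point. The bodies $K$ and $L$ are not concentric balls. Hence the conjecture is false.
\end{theorem}

This pair belongs to a family. Call a triple $(A,B,C)$ of real numbers \emph{admissible} if $A,B>0$ and
\begin{itemize}
\item[(i)] $C\ge 2B\sqrt A$;
\item[(ii)] there is $z>-\frac{C}{2B}$ with $z^2+\sqrt{C+2Bz}<A$.
\end{itemize}
For instance $2B\sqrt A\le C<A^2$ suffices (take $z=0$), so $(5,1,16)$, the triple behind Theorem~\ref{thm:example}, is admissible. For $z\ge-\frac C{2B}$ put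
\[
w(z)=\sqrt{C+2Bz},\qquad F(z)=A+w(z)-z^2,\qquad f(z)=A-w(z)-z^2,
\]
and define
\[
K_{A,B,C}=\{z\ge-\tfrac C{2B},\ \rho^2\le F(z)\},\qquad
L_{A,B,C}=\overline{\{z>-\tfrac C{2B},\ \rho^2<f(z)\}}.
\]
The equations $\rho^2=F(z)$ and $\rho^2=f(z)$ read $|X|^2-A=\pm w(z)$; they describe the outer and the inner sheet of the quartic surface of revolution
\begin{equation}\label{eq:S}
S=\{G=0\},\qquad G(X)=(|X|^2-A)^2-(C+2Bz).
\end{equation}
Figure~\ref{fig:oval} shows a meridian section.

\begin{theorem}\label{thm:family}
For admissible $(A,B,C)$, the sets $K=K_{A,B,C}$ and $L=L_{A,B,C}$ are convex bodies with real-analytic boundaries, $L\subset\operatorname{int}K$, $L$ is strictly convex with positive Gauss curvature, and every section of $K$ supporting $L$ has its contact point as an equichordal point. Neither body is a ball.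
\end{theorem}

\begin{theorem}\label{thm:class}
Let $K,L\subset\mathbb R^3$ be convex bodies with $L\subset\operatorname{int}K$, $\partial K$ of class $C^2$, and $\partial L$ of class $C^3$ with positive Gauss curvature. Every section of $K$ supporting $L$ has its contact point as an equichordal point if and only if $K$ and $L$ are concentric balls or, up to a common rigid motion, $(K,L)=(K_{A,B,C},L_{A,B,C})$ with $(A,B,C)$ admissible.
\end{theorem}

\begin{corollary}\label{cor:sym}
Let $(K,L)$ be an equichordal pair satisfying the smoothness hypotheses of Theorem~\ref{thm:class}. If $K$ or $L$ is centrally symmetric (for example, a ball), or if all the supporting sections have the same chord length, then $K$ and $L$ are concentric balls.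
\end{corollary}

We do not claim the classification without the smoothness assumptions.

The examples rest on a short identity for lines tangent to $S$ (Section~\ref{sec:identity}); Section~\ref{sec:family} treats the whole family. The proof of Theorem~\ref{thm:class} takes four steps: two differential equations on the unit tangent bundle of $\partial L$ (Section~\ref{sec:equations}); their analysis at one point, with the angle $\theta$ as a complex variable, which shows that every section is a lima\c{c}on (Section~\ref{sec:point}); integration over $\partial L$, which produces the quartic (Section~\ref{sec:integration}); and the identification of the bodies (Section~\ref{sec:bodies}).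

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.62]
\draw[gray,->] (0,-3.6) -- (0,4.8) node[above,black] {$z$};
\draw[thick,domain=0:360,samples=90,smooth,variable=\t]
 plot ({0.5*((5+0.4*cos(\t))+sqrt((5+0.4*cos(\t))*(5+0.4*cos(\t))-20.16))*sin(\t)},
       {-0.2+0.5*((5+0.4*cos(\t))+sqrt((5+0.4*cos(\t))*(5+0.4*cos(\t))-20.16))*cos(\t)});
\draw[thick,fill=gray!15,domain=0:360,samples=90,smooth,variable=\t]
 plot ({0.5*((5+0.4*cos(\t))-sqrt((5+0.4*cos(\t))*(5+0.4*cos(\t))-20.16))*sin(\t)},
       {-0.2+0.5*((5+0.4*cos(\t))-sqrt((5+0.4*cos(\t))*(5+0.4*cos(\t))-20.16))*cos(\t)});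
\draw (0.326,-2.989) -- (3.077,2.344);
\fill (1.249,-1.2) circle (2.5pt) node[right] {$x_0$};
\node at (-0.6,-0.4) {$L$};
\node at (-1.9,2) {$K$};
\end{tikzpicture}
\caption{Meridian section of $K_{A,B,C}$ and $L_{A,B,C}$ for $(A,B,C)=(\frac{15}{2},5,\frac{129}{4})$; the bodies are obtained by rotation about the $z$-axis. At the point $x_0\in\partial L$ of height $z_0=-\frac65$ one has $w(z_0)=\frac92$, and every chord of $K$ tangent to $L$ at $x_0$ has length $2\sqrt{2w(z_0)}=6$. The one in the meridian plane is drawn; $x_0$ is not its midpoint.}
\label{fig:oval}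
\end{figure}

\section{Lines tangent to the quartic, and the explicit example}\label{sec:identity}

Two concentric spheres $|X|^2=A\pm\sqrt C$ form the zero set of $(|X|^2-A)^2-C$. The surface \eqref{eq:S} arises when the constant $C$ is replaced by an affine function. Along a line this changes only the coefficients of degree $0$ and $1$ of a quartic polynomial, and these are the coefficients that vanish when the line is tangent to the surface. The remaining quadratic factor keeps the form it has for spheres.

\begin{lemma}\label{lem:chord}
Let $A,B,C$ be any real numbers and let $G$ and $S$ be as in \eqref{eq:S}. Let $x_0\in S$ and let $u$ be a unit vector with $dG_{x_0}(u)=0$.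
\begin{itemize}
\item[(a)] For all $t\in\mathbb R$,
\begin{equation}\label{eq:identity}
G(x_0+tu)=t^2\Big[\big(t+2\langle x_0,u\rangle\big)^2-2\big(A-|x_0|^2\big)\Big].
\end{equation}
\item[(b)] If $K$ is a convex body with $\partial K\subset S$ and $x_0\in\operatorname{int}K$, then $|x_0|^2<A$, the numbers $t_\pm=-2\langle x_0,u\rangle\pm\sqrt{2(A-|x_0|^2)}$ satisfy $t_-<0<t_+$, and $x_0+t_\pm u$ are the endpoints of the chord of $K$ on the line $x_0+\mathbb Ru$. Its length $2\sqrt{2(A-|x_0|^2)}$ does not depend on $u$.
\end{itemize}
\end{lemma}

\begin{proof}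
(a) We have $|x_0+tu|^2-A=t^2+pt+s$ with $p=2\langle x_0,u\rangle$ and $s=|x_0|^2-A$. Since $C+2Bz$ has degree at most one in $t$,
\[
G(x_0+tu)=t^4+2pt^3+(p^2+2s)t^2+\beta_1t+\beta_0
\]
with $\beta_0=G(x_0)=0$ and $\beta_1=dG_{x_0}(u)=0$. Finally $t^2+2pt+p^2+2s=(t+p)^2+2s$.

(b) A line through an interior point of $K$ meets $\partial K$ in exactly two points, with parameters $t_1<0<t_2$. Both points lie on $S$, so $t_1$ and $t_2$ are two distinct real roots of the quadratic factor in \eqref{eq:identity}. Hence $A-|x_0|^2>0$ and $t_1=t_-$, $t_2=t_+$.
\end{proof}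

To obtain an equichordal pair it remains to find parameters for which two sheets of $S$ bound nested convex bodies.

\begin{proof}[Proof of Theorem~\ref{thm:example}]
Here $(A,B,C)=(5,1,16)$ and $w=\sqrt{16+2z}$.

\emph{The body $K$.} The function $|X|^2-w$ is continuous and convex on $\{z\ge-8\}$, so $K$ is closed and convex. If $X\in K$ had $t=|X|\ge4$, then $t^2-5\ge4t-5\ge t+7>\sqrt{16+2t}\ge w$, a contradiction. So $|X|<4$ on $K$; thus $K$ is compact and does not meet the plane $z=-8$. Hence $|X|^2-5=w$ on $\partial K$, and $\partial K\subset S$.

\emph{The body $L$.} On the ball $|X|<4$ let $\varphi=|X|^2+w$. Its Hessian $2\,\mathrm{Id}-(16+2z)^{-3/2}ee^{T}$ is positive definite because $16+2z>8$. We have $L=\{|X|<4,\ \varphi\le5\}$, since $\varphi\le 5$ implies $|X|^2\le5$. So $L$ is compact and strictly convex, and $0\in\operatorname{int}L$ because $\varphi(0)=4$. On $L$ we have $|X|^2-5\le-w<w$, so $L\subset\operatorname{int}K$. On $\partial L$ we have $\varphi=5$, and $\nabla\varphi\ne0$ there: a critical point of a convex function is a minimum point, and $5>\varphi(0)$. So the only plane supporting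 $L$ at $x_0\in\partial L$ is $H=x_0+\nabla\varphi(x_0)^\perp$.

\emph{Chords.} From $G=(\varphi-5)(\varphi-5-2w)$ we get $G(x_0)=0$ and $dG_{x_0}=-2w(z_0)\,d\varphi_{x_0}$. So Lemma~\ref{lem:chord}(b) applies to every unit vector $u$ parallel to $H$, and all chords of $H\cap K$ through $x_0$ have length $2\sqrt{2(5-|x_0|^2)}=2\sqrt{2w(z_0)}$.

\emph{Not concentric balls.} For concentric balls all supporting sections are congruent discs. Here the chord length is a strictly increasing function of the height $z_0$, which is not constant on $\partial L$.
\end{proof}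

\begin{example}\label{ex:section}
The point $x_0=(1,0,0)$ lies on $\partial L$, with $w=4$ and $\nabla\varphi(x_0)=(2,0,\frac14)$. The unit tangent vectors are $u=\cos\theta\,(-1,0,8)/\sqrt{65}+\sin\theta\,(0,1,0)$, and $-2\langle x_0,u\rangle=2\cos\theta/\sqrt{65}$. In polar coordinates about $x_0$ the section is bounded by the lima\c{c}on $r=2\sqrt2+\frac{2}{\sqrt{65}}\cos\theta$. All chords through $x_0$ have length $4\sqrt2$, and only the horizontal one, with endpoints $(1,\pm2\sqrt2,0)$, is bisected by $x_0$.
\end{example}

\section{The family $(K_{A,B,C},L_{A,B,C})$}\label{sec:family}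

Condition (ii) says that $L_{A,B,C}$ is not empty. Condition (i) keeps the two sheets apart: if $|C|<2B\sqrt A$, they meet along the circle $\rho^2=A-\frac{C^2}{4B^2}$ in the plane $z=-\frac C{2B}$, and the open disc inside it lies in $\partial K_{A,B,C}$ but not in $S$. We first determine the heights occupied by $L_{A,B,C}$.

\begin{lemma}\label{lem:roots}
Let $(A,B,C)$ be admissible. The quartic $Q(s)=A+s-\frac{(s^2-C)^2}{4B^2}$ has four simple real roots, exactly two of which are negative. The set $\{z>-\frac C{2B}:f(z)>0\}$ is a bounded interval $(z_1,z_2)$ with $z_1>-\frac C{2B}$; the numbers $z_1,z_2$ are the only zeros of $f$ in $(-\frac C{2B},\infty)$, and $f'(z_i)\ne0$.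
\end{lemma}

\begin{proof}
Since $z=(w^2-C)/2B$, we have $f(z)=Q(-w(z))$. By (i), $Q(0)=A-\frac{C^2}{4B^2}\le0$, and $Q'(0)=1$, so $Q<0$ on some interval $(-\varepsilon,0)$. By (ii), $Q(-w_0)>0$ for some $w_0>0$, and then $Q(w_0)=Q(-w_0)+2w_0>0$. Also $Q(s)\to-\infty$ as $s\to\pm\infty$. So $Q$ has a root in each of the intervals $(-\infty,-w_0)$, $(-w_0,0)$, $[0,w_0)$, $(w_0,\infty)$. These are all its roots; they are simple, and on $(-\infty,0)$ the quartic is positive exactly between the two negative roots. The claims about $f$ follow because $w$ maps $(-\frac C{2B},\infty)$ bijectively onto $(0,\infty)$ with $w'=B/w>0$.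
\end{proof}

In Theorem~\ref{thm:example} the defining function of $L$ was convex in all directions. In general we need its Hessian only in directions tangent to $\partial L$, and there the required inequality is a consequence of $t_-<0<t_+$. We therefore treat the chords first and the convexity of $L$ afterward.

\begin{proof}[Proof of Theorem~\ref{thm:family}]
\emph{The body $K$.} The function $\Psi=|X|^2-w(z)$ is continuous and convex on the half-space $z\ge-\frac C{2B}$, and $K=\{\Psi\le A\}$. On $K$ we have $|X|^2\le A+\sqrt{C+2B|X|}$, so $K$ is compact and convex. Points with $z>-\frac C{2B}$ and $\Psi<A$ are interior; such points exist on the axis, at heights in $(z_1,z_2)$. Hence $A$ is not the minimum of $\Psi$, and $\nabla\Psi\neq0$ at points with $z>-\frac C{2B}$ and $\Psi=A$. So the part of $\partial K$ in $z>-\frac C{2B}$ is the analytic surface $\Psi=A$, which lies in $S$. If a point of $K$ has $z=-\frac C{2B}$, then $\rho^2\le A-\frac{C^2}{4B^2}\le0$ by (i). So $C=2B\sqrt A$ and the point is $p_0=-\sqrt A\,e$, which lies on $S$. At $p_0$ we have $\nabla G=-2Be\ne0$, so $S$ is an analytic surface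 near $p_0$. Since $f<0$ on $(-\frac C{2B},z_1)$, the inner sheet $\rho^2=f(z)$ has no points other than $p_0$ near $p_0$, and $S$ coincides with $\partial K$ there. Thus $\partial K\subset S$ and $\partial K$ is analytic.

\emph{The set $L$.} By Lemma~\ref{lem:roots}, $L=\{z_1\le z\le z_2,\ \rho^2\le f(z)\}$. Let $\Phi=\rho^2-f(z)=|X|^2+w-A$. Then $\partial L=\{\Phi=0,\ z_1\le z\le z_2\}$, and $\nabla\Phi=(2X',-f'(z))\ne0$ on $\partial L$, because $X'=0$ only at the two poles, where $f'(z_i)\ne0$. So $\partial L$ is analytic. On $L$ we have $z\ge z_1>-\frac C{2B}$ and $\Psi\le A-2w<A$, so $L\subset\operatorname{int}K$.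

\emph{Chords.} Let $x_0\in\partial L$, $w_0=w(z_0)>0$, and let $u$ be a unit vector orthogonal to $\nabla\Phi(x_0)=2x_0+\frac B{w_0}e$. Since $G=\Phi\,(\Phi-2w)$, we have $G(x_0)=0$ and $dG_{x_0}(u)=0$. By Lemma~\ref{lem:chord}(b) the chord of $K$ in direction $u$ has endpoints $x_0+t_\pm u$ with
\begin{equation}\label{eq:tpm}
t_\pm=\frac{Bu_z}{w_0}\pm\sqrt{2w_0},\qquad t_-<0<t_+,
\end{equation}
and length $2\sqrt{2w_0}$.

\emph{Convexity of $L$.} The inequalities in \eqref{eq:tpm} give $B^2u_z^2<2w_0^3$. Since $w''=-B^2w^{-3}$, we get $\operatorname{Hess}\Phi(u,u)=2-B^2u_z^2w_0^{-3}>0$ for every unit tangent vector $u$. The second fundamental form of $\partial L$ with respect to the normal $-\nabla\Phi/|\nabla\Phi|$ is the restriction of $\operatorname{Hess}\Phi/|\nabla\Phi|$, so it is positive definite and the Gauss curvature is positive. Let $\rho_L=\sqrt f$ on $[z_1,z_2]$. The curve $\zeta(z)=(\rho_L(z),0,z)$, $z_1<z<z_2$, lies on $\partial L$, and differentiating $\Phi(\zeta(z))=0$ twice gives $\operatorname{Hess}\Phi(\zeta',\zeta')+2\rho_L\rho_L''=0$. So $\rho_L''<0$, and $\rho_L$ is strictly concave on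 $[z_1,z_2]$. Let $(Y_0',y_0)\neq(Y_1',y_1)$ be points of $L$ and $0<t<1$. If $y_0\ne y_1$, then
\[
|(1-t)Y_0'+tY_1'|\le(1-t)\rho_L(y_0)+t\rho_L(y_1)<\rho_L\big((1-t)y_0+ty_1\big);
\]
if $y_0=y_1$, then $|(1-t)Y_0'+tY_1'|<\rho_L(y_0)$ by strict convexity of the disc. In both cases the open segment lies in $\operatorname{int}L$. So $L$ is a strictly convex body, its supporting planes are its tangent planes, and the equichordal property is proved.

\emph{Neither body is a ball.} A ball whose horizontal slices are centered on the axis has slices of radius squared $s^2-(z-z_0)^2$. Equality with $A\pm w-z^2$ on an interval would make $w$ affine, but $w''<0$.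
\end{proof}

Regard $w$ as a function on $\partial L$. Then $dw(u)=Bu_z/w$, and the proof shows that the distance $r$ from $x\in\partial L$ to $\partial K$ in a unit tangent direction $u$, and the normal curvature $k$ of $\partial L$ in that direction, are
\begin{equation}\label{eq:model}
r=\sqrt{2w}+dw(u),\qquad k=\frac{2}{|\nabla\Phi|}\Big(1-\frac{dw(u)^2}{2w}\Big).
\end{equation}
The first relation says that each section is bounded by a lima\c{c}on of Pascal $r=\sqrt{2w}+b\cos\theta$ with $0\le b<\sqrt{2w}$ (a circle at the two poles); by \eqref{eq:identity} the contact point is the isolated node of the quartic curve $H\cap S$. The main step in the classification will be to recover both relations from the equichordal property alone.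

\begin{remark}[The name of the meridian curve]\label{rem:oval}
A Cartesian oval is a plane curve on which $\pm m_1|X-F_1|\pm m_2|X-F_2|$ is constant. For admissible $(A,B,C)$ the meridian of $S$ is of this kind. The four roots $s$ of $Q$ give four distinct real roots $y_i=(s^2-C)/2B$ of $P(y)=(y^2-A)^2-C-2By$, because $y_i^2=A+s$; their sum is zero. Grouping them in two pairs writes $P=(y^2+py+q)(y^2-py+q')$, that is, $P=(y^2-A+\lambda)^2-(py+q'')^2$ with real $\lambda,q''$. Comparing coefficients gives $p^2=2\lambda$, $pq''=B$, $q''^2=C-2\lambda A+\lambda^2$, and therefore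
\[
G=(|X|^2-A+\lambda)^2-2\lambda|X-F_\lambda|^2,\qquad F_\lambda=-\tfrac B{2\lambda}e,\quad\lambda>0 .
\]
The three groupings give $p^2=(y_1+y_2)^2,(y_1+y_3)^2,(y_1+y_4)^2$, which are distinct because the $y_i$ are distinct with sum zero. Subtracting two of the relations $|X|^2-A+\lambda=\pm\sqrt{2\lambda}\,|X-F_\lambda|$, valid on $S$, gives the two-focus equation.
\end{remark}

\begin{remark}[Other dimensions]
The proofs of Theorems~\ref{thm:example} and~\ref{thm:family} work without change in $\mathbb R^n=\mathbb R^{n-1}\times\mathbb R$, $n\ge3$, with hyperplane sections. For $n=2$ a section is a single chord and the condition is empty.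
\end{remark}

\section{Two equations on the unit tangent bundle}\label{sec:equations}

The ``if'' part of Theorem~\ref{thm:class} is Theorem~\ref{thm:family} together with the case of concentric balls from the introduction. From now on $(K,L)$ is an equichordal pair with $\partial K\in C^2$ and $\partial L\in C^3$ of positive Gauss curvature, and we prove ``only if''.

\subsection{Setting}

Let $N$ be the inner unit normal of $\partial L$ (class $C^2$), $T=-dN$ the shape operator (class $C^1$, symmetric), and $\mathrm{II}(\xi,\eta)=\langle T\xi,\eta\rangle$. Since $L$ is convex with positive Gauss curvature, $\mathrm{II}$ is positive definite. For a $C^1$ tangent field $V$, the derivative $D_\eta V$ in $\mathbb R^3$ splits by the Gauss formula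
\begin{equation}\label{eq:gauss}
D_\eta V=\nabla_\eta V+\mathrm{II}(\eta,V)N,
\end{equation}
where the covariant derivative $\nabla_\eta V$ is the tangential part. For a $C^2$ function $\phi$ on $\partial L$, $\nabla\phi$ is its gradient, $\phi_\eta=d\phi(\eta)$, and $\operatorname{Hess}\phi$ is the symmetric operator $\eta\mapsto\nabla_\eta\nabla\phi$, also regarded as a bilinear form.

For $x\in\operatorname{int}K$ and a unit vector $u$, let $R(x,u)>0$ be such that $x+R(x,u)u\in\partial K$. The ray crosses $\partial K$ transversally, for otherwise the tangent plane there, which supports $K$, would contain the interior point $x$. By the implicit function theorem $R$ is $C^2$. Let $c(x)$ be the common length of the chords at $x\in\partial L$.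

Fix $x_0\in\partial L$. We call a local orthonormal tangent frame $E_1,E_2$ of class $C^2$ \emph{adapted at $x_0$} if $\nabla E_1=\nabla E_2=0$ at $x_0$. Such frames exist: take any $C^2$ frame, let $\omega(\eta)=\langle\nabla_\eta E_1,E_2\rangle$, and rotate the frame by a $C^2$ angle function whose differential at $x_0$ is $-\omega_{x_0}$. Rotation by a constant angle preserves adaptedness. Let $J$ be the rotation with $JE_1=E_2$ and put
\[
u=\cos\theta\,E_1+\sin\theta\,E_2,\qquad v=Ju=\partial_\theta u,\qquad r(x,\theta)=R(x,u).
\]
Then $r$ is $C^2$, the hypothesis reads $r(x,\theta+\pi)=c(x)-r(x,\theta)$, and so $c$ is $C^2$. A vector subscript, as in $r_\eta$, denotes the derivative in $x$ with $\theta$ fixed.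

\subsection{The equations}

The existence of $K$ enters through one fact: the map $P(x,\theta)=x+ru$, defined on a three-dimensional manifold, takes values in the surface $\partial K$, so $dP$ has rank at most two. To write this in a useful form we choose a good direction in which to move $x$. Let
\[
k=\mathrm{II}(u,u)>0,\qquad \tau=\mathrm{II}(u,v),\qquad \xi=JTu=kv-\tau u,\qquad n=dc(\xi).
\]
The vector $\xi$ is conjugate to $u$: $\mathrm{II}(\xi,u)=\langle JTu,Tu\rangle=0$. When $x$ moves in the direction $\xi$, the tangent plane turns about the line $x+\mathbb Ru$, so $P$ stays in the original plane to first order and must move along the boundary of the section. In formulas, at $x_0$ we have $D_\eta u=\mathrm{II}(\eta,u)N$ by \eqref{eq:gauss}, so $P_\eta=\eta+r_\eta u+r\,\mathrm{II}(\eta,u)N$ and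
\[
P_\theta=r_\theta u+rv,\qquad P_\xi=(r_\xi-\tau)u+kv,\qquad P_u=(1+r_u)u+rkN .
\]
The determinant of these vectors in the basis $u,v,N$ is $rk\,[kr_\theta-r(r_\xi-\tau)]$. It vanishes and $rk\ne0$, so at $x_0$
\begin{equation}\label{eq:basic}
k\,r_\theta=r\,(r_\xi-\tau).
\end{equation}

Now we use the equichordal property. At the angle $\theta+\pi$ the vectors $u,v,\xi$ change sign, $k$ and $\tau$ do not change, and $r$ is replaced by $c-r$, whose derivative along $-\xi$ is $r_\xi-n$. So \eqref{eq:basic} becomes $-kr_\theta=(c-r)(r_\xi-n-\tau)$. Divide this by $c-r$, divide \eqref{eq:basic} by $r$, and subtract: the unknown $r_\xi$ drops out, and $kr_\theta\big(\frac1r+\frac1{c-r}\big)=n$. This suggests the variable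
\[
g=\log\frac r{c-r},\qquad g(x,\theta+\pi)=-g(x,\theta),
\]
the logarithm of the ratio in which $x$ divides the chord. We call functions of $\theta$ with this symmetry \emph{odd}. We have proved
\begin{equation}\label{eq:ode}
k\,g_\theta=n .
\end{equation}
At another point $x_1$ in the domain of the frame, a frame adapted at $x_1$ differs from $E_1(x_1),E_2(x_1)$ by a rotation, which only shifts $\theta$. Since \eqref{eq:ode} contains no $x$-derivative of $g$, it holds at all $(x,\theta)$ and may be differentiated in $x$.

Next we rewrite \eqref{eq:basic} in terms of $g$. Let $\sigma=r/c=e^g/(1+e^g)$, so that $d\sigma=\sigma(1-\sigma)\,dg$. Then $kr_\theta/r=(1-\sigma)n$ by \eqref{eq:ode}, and $r_\xi=n\sigma+c\,\sigma(1-\sigma)g_\xi$. So \eqref{eq:basic} says $c\,\sigma(1-\sigma)g_\xi=\tau+(1-2\sigma)n$. Using $\frac1{\sigma(1-\sigma)}=2+e^g+e^{-g}$ and $\frac{1-2\sigma}{\sigma(1-\sigma)}=e^{-g}-e^g$, we obtain at $x_0$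
\begin{equation}\label{eq:compat}
c\,g_\xi=2\tau+(\tau-n)e^g+(\tau+n)e^{-g}.
\end{equation}

\begin{example}[Constant chord length]\label{ex:const}
Suppose $c$ is constant. Then $n=0$; by \eqref{eq:ode} and oddness $g\equiv0$, so every section is a disc of radius $c/2$ centered at the contact point; and \eqref{eq:compat} reduces to $0=4\tau$. Thus $\langle Tu,Ju\rangle=0$ for all $u$, every point of $\partial L$ is umbilic, and $L$ is a ball (Lemma~\ref{lem:rigid} with $Y=x$). This is the pattern of the general proof: \eqref{eq:ode} determines $g$ from $T$ and $dc$, and \eqref{eq:compat} then restricts $T$ and $dc$. The difficulty in general is that $g_\xi$ involves second derivatives of $c$ and first derivatives of $T$, about which we know nothing yet.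
\end{example}

\subsection{Principal coordinates}

Take the adapted frame principal at $x_0$: $T=\operatorname{diag}(a,b)$ with $a\ge b>0$. Let $d_i=dc(E_i)$ at $x_0$. From $Tu=(a\cos\theta,b\sin\theta)$ we get at $x_0$
\begin{equation}\label{eq:principal}
\begin{aligned}
k&=a\cos^2\theta+b\sin^2\theta,&\tau&=(b-a)\sin\theta\cos\theta,\\
\xi&=(\xi_1,\xi_2)=(-b\sin\theta,\,a\cos\theta),&n&=-bd_1\sin\theta+ad_2\cos\theta.
\end{aligned}
\end{equation}
Let $\gamma_i(\theta)$ be the derivative of $g(\cdot,\theta)$ at $x_0$ along $E_i$. These are odd functions, and $g_\xi=\xi\cdot\gamma:=\xi_1\gamma_1+\xi_2\gamma_2$. As functions of $(x,\theta)$, $n$ and $k$ are homogeneous polynomials in $\cos\theta,\sin\theta$ of degrees $1$ and $2$ whose coefficients are $C^1$ in $x$. Their derivatives $n_i,k_i$ along $E_i$ at $x_0$ are polynomials of the same kind. Since $g$ is $C^2$, differentiating $g_\theta=n/k$ along $E_i$ gives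
\begin{equation}\label{eq:gamma}
\gamma_i'=\frac{n_ik-nk_i}{k^2}.
\end{equation}
So, although the coefficients of $n_i,k_i$ are unknown, the form of $\gamma_i$ as a function of $\theta$ is known.

\section{The section at one point}\label{sec:point}

In this section $x_0$ is fixed and $g=g(x_0,\theta)$. For a tangent vector $V$, $V\otimes V$ is the operator $\eta\mapsto\langle V,\eta\rangle V$.

\begin{proposition}\label{prop:point}
At every point of $\partial L$, with $a$ the larger principal curvature,
\[
|\nabla c|<2,\qquad T=a\big(\mathrm{Id}-\tfrac14\nabla c\otimes\nabla c\big),\qquad r=\tfrac c2\big(1+\tfrac12c_u\big).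
\]
\end{proposition}

The idea is to read \eqref{eq:compat} as an identity between analytic functions of a complex variable $\theta$. By \eqref{eq:gamma} the left side is a trigonometric polynomial times primitives of meromorphic functions, so near a zero $\theta_0$ of $k$ it has at worst a simple pole and a logarithm. The right side contains $e^{\pm g}$, which behaves like $(\theta-\theta_0)^{\pm\alpha}$, where $\alpha$ is the residue of $n/k$. Matching the two determines $\alpha$. At an umbilic point $k$ has no zeros, and we compare growth at infinity instead.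

\begin{lemma}\label{lem:umb}
If $a=b$ at $x_0$, then $dc(x_0)=0$ and $g=0$.
\end{lemma}

\begin{proof}
Here $k=a$ and $\tau=0$. By \eqref{eq:ode}, $g'=-d_1\sin\theta+d_2\cos\theta$, so $g=d_1\cos\theta+d_2\sin\theta$ by oddness. By \eqref{eq:gamma}, $\gamma_i'$ is an odd trigonometric polynomial; it has no constant term, so $\gamma_i$ is a trigonometric polynomial, and so is the left side of \eqref{eq:compat}. Suppose $dc(x_0)\ne0$. Every frame is principal at $x_0$, so we may assume $d_1=d>0$, $d_2=0$. The right side of \eqref{eq:compat} is then $-2n\sinh g=2ad\sin\theta\,\sinh(d\cos\theta)$. Both sides are entire functions, so they agree on $\mathbb C$. At $\theta=iy$, $y\to+\infty$, a trigonometric polynomial is $O(e^{My})$ for some $M$, whereas the right side has modulus $2ad\sinh y\,\sinh(d\cosh y)$, a contradiction.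
\end{proof}

\begin{lemma}\label{lem:nonumb}
If $a>b$ at $x_0$, then, with $\kappa=\sqrt{1-b/a}\in(0,1)$, we have $d_1=0$, $|d_2|=2\kappa$, and $e^g=\dfrac{1+c_u/2}{1-c_u/2}$.
\end{lemma}

\begin{proof}
\emph{Step 1: residues.} We have $k=a(1-\kappa^2\sin^2\theta)$ and $b=a(1-\kappa^2)$. At a zero $\theta_0\in\mathbb C$ of $k$,
\[
\sin\theta_0=\frac{\varepsilon_1}{\kappa},\qquad\cos\theta_0=\frac{i\varepsilon_2\sqrt{1-\kappa^2}}{\kappa},\qquad\varepsilon_1,\varepsilon_2\in\{\pm1\}.
\]
The zeros are the points $\frac\pi2\pm is_0+\pi l$, $l\in\mathbb Z$, with $s_0=\operatorname{arcosh}\frac1\kappa$. They are simple, since $k'=-2a\kappa^2\sin\theta\cos\theta\ne0$ there. The residue of $n/k$ at $\theta_0$ is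
\begin{equation}\label{eq:res}
\alpha=\frac{n}{k'}(\theta_0)=\frac{(1-\kappa^2)d_1}{2\kappa^2\cos\theta_0}-\frac{d_2}{2\kappa^2\sin\theta_0}=-\frac1{2\kappa}\Big(\varepsilon_1d_2+i\varepsilon_2\sqrt{1-\kappa^2}\,d_1\Big).
\end{equation}

\emph{Step 2: continuation around $\theta_0$.} Recall that a primitive of a meromorphic function on $\mathbb C$ continues analytically along every path avoiding the poles, that along a closed path it changes by $2\pi i$ times the sum of the residues weighted by winding numbers, and that an analytic identity between germs persists under continuation. By \eqref{eq:ode} and \eqref{eq:gamma}, $g$ and $\gamma_i$ are primitives of meromorphic functions with poles only at zeros of $k$. Fix a base point in $(0,\frac\pi2)$ and a loop that winds once around $\theta_0$ and not around the other zeros. After $j$ turns, $g$ becomes $g+2\pi ij\alpha$ and $\gamma_i$ becomes $\gamma_i+j\delta_i$, where $\delta_i$ is $2\pi i$ times the residue of $\gamma_i'$ at $\theta_0$. So for real $\theta$ near the base point and all $j\in\mathbb Z$,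
\begin{equation}\label{eq:mono}
c\,\xi\cdot\gamma+j\,c\,\xi\cdot\delta=2\tau+\mu^j(\tau-n)e^g+\mu^{-j}(\tau+n)e^{-g},\qquad\mu=e^{2\pi i\alpha}.
\end{equation}

\emph{Step 3: $d_1=0$ and $d_2/\kappa\in\mathbb Z$.} Suppose $\mu\ne\pm1$. Then $1,\mu,\mu^{-1}$ are distinct, and the sequences $1,\ j,\ \mu^j,\ \mu^{-j}$ are linearly independent: they form the standard basis of solutions of the linear recurrence with characteristic polynomial $(t-1)^2(t-\mu)(t-\mu^{-1})$. For fixed $\theta$, \eqref{eq:mono} then gives $\tau-n=0=\tau+n$, so $\tau=0$. But $\tau\ne0$ on $(0,\frac\pi2)$ since $a>b$. Hence $\mu=\pm1$, that is, $2\alpha\in\mathbb Z$. By \eqref{eq:res}, $d_1=0$ and $m:=d_2/\kappa$ is an integer. Replacing $E_i$ by $-E_i$ if necessary, we assume $m\ge0$. Put $y=\kappa\sin\theta$. By \eqref{eq:principal}, $n=a\kappa m\cos\theta$ and $\tau=-a\kappa y\cos\theta$, so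
\begin{equation}\label{eq:taun}
\tau-n=-a\kappa\,(m+y)\cos\theta,\qquad\tau+n=a\kappa\,(m-y)\cos\theta .
\end{equation}
Equation \eqref{eq:ode} reads $g'=my'/(1-y^2)$; since $y$ and $g$ are odd, $g=\frac m2\log\frac{1+y}{1-y}$. It remains to show $m=2$.

\emph{Step 4: $m\le2$.} Let $m\ge1$ and continue \eqref{eq:compat} along the segment $\theta=\frac\pi2+is$, $0\le s<s_0$, toward $\theta_0=\frac\pi2+is_0$. On it $y=\kappa\cosh s$ increases to $1$ and $k\neq0$. By \eqref{eq:gamma}, $\gamma_i'=O(|\theta-\theta_0|^{-2})$; integrating along the segment, the left side of \eqref{eq:compat} is $O(|\theta-\theta_0|^{-1})$. On the right, $\tau-n$ has a nonzero limit by \eqref{eq:taun}, and $1-y$ has a simple zero at $\theta_0$, so $|(\tau-n)e^g|$ is asymptotic to a positive constant times $|\theta-\theta_0|^{-m/2}$. The other two terms are bounded. Hence $m/2\le1$.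

\emph{Step 5: $m\ne1$.} If $m=1$, then $\alpha=\mp\frac12$ and $\mu=-1$. The sequences $1,\ j,\ (-1)^j$ are independent, so \eqref{eq:mono} gives $(\tau-n)e^g+(\tau+n)e^{-g}=0$ near the base point. By \eqref{eq:taun} this is $\frac{1+y}{1-y}=e^{2g}=\frac{1-y}{1+y}$, which is false because $0<y<1$ there.

\emph{Step 6: $m\ne0$.} If $m=0$, then $dc(x_0)=0$, $n=0$ and $g=0$ at $x_0$. As in Example~\ref{ex:const} we want to reach $0=4\tau$, but now $\gamma=0$ has to be proved. Equation \eqref{eq:mono} reads $c\,\xi\cdot\gamma+jc\,\xi\cdot\delta=4\tau$ for all $j$, so $-b\delta_1\sin\theta+a\delta_2\cos\theta=0$ on an interval and $\delta_1=\delta_2=0$. By \eqref{eq:gamma}, $\gamma_i'=n_i/k$. Write $n=\sum_j dc(E_j)\langle\xi,E_j\rangle$ near $x_0$ and let $c_{ij}$ be the derivative of $dc(E_j)$ along $E_i$ at $x_0$. Since $dc(x_0)=0$, we get $n_i=-bc_{i1}\sin\theta+ac_{i2}\cos\theta$. This has the form of $n$ in \eqref{eq:principal}, so the residue of $n_i/k$ is given by \eqref{eq:res} with $c_{ij}$ in place of $d_j$. It vanishes, so its real and imaginary parts give $c_{i1}=c_{i2}=0$. Thus $\gamma_i$ is constant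 and odd, hence zero, and \eqref{eq:compat} gives $\tau=0$, a contradiction.

So $m=2$, $d_2=2\kappa$, $y=\frac12d_2\sin\theta=\frac12c_u$, and $e^g=\frac{1+y}{1-y}$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:point}]
At an umbilic point $\nabla c=0$, $T=a\,\mathrm{Id}$ and $r=c/2$ by Lemma~\ref{lem:umb}. At any other point, Lemma~\ref{lem:nonumb} gives $\nabla c=d_2E_2$ with $|\nabla c|=2\kappa<2$, so $a(\mathrm{Id}-\frac14\nabla c\otimes\nabla c)=\operatorname{diag}(a,a(1-\kappa^2))=T$; and $r=c\,e^g/(1+e^g)=\frac c2(1+\frac12c_u)$.
\end{proof}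

In the examples the chord length is $2\sqrt{2w}$. Accordingly we \emph{define} on $\partial L$ the positive $C^2$ functions $h=c/2$ and $w=c^2/8=h^2/2$. Then $\nabla w=\frac c4\nabla c$, and Proposition~\ref{prop:point} becomes
\begin{equation}\label{eq:limacon}
T=a\Big(\mathrm{Id}-\frac{\nabla w\otimes\nabla w}{2w}\Big),\qquad r=\sqrt{2w}+w_u,\qquad|\nabla w|^2<2w,
\end{equation}
which are the relations \eqref{eq:model}. The function $a=\operatorname{tr}T/(2-|\nabla w|^2/2w)$ is $C^1$.

\section{Integration: the quartic appears}\label{sec:integration}

In the examples $|x|^2+w$ is constant on $\partial L$ and $w^2$ is the restriction of an affine function. We must produce the origin and the direction of the axis, that is, two constant vectors. First we find the Hessian of $w$.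

Since the formula for $r$ in \eqref{eq:limacon} holds on all of $\partial L$, we can compute $r_\xi$ and insert it in \eqref{eq:basic} at $x_0$, in a frame adapted at $x_0$. With $h=\sqrt{2w}$,
\[
k=\frac{a(h-w_u)(h+w_u)}{h^2},\qquad\tau=-\frac{aw_uw_v}{h^2},\qquad w_\xi=kw_v-\tau w_u=aw_v .
\]
Further $r_\theta=w_v$, and, since $dh=dw/h$ and $\nabla_\xi u=0$ at $x_0$, we have $r_\xi=aw_v/h+\operatorname{Hess}w(\xi,u)$. Dividing \eqref{eq:basic} by $r=h+w_u>0$,
\[
\frac{a(h-w_u)w_v}{h^2}=\frac{aw_v}h+\operatorname{Hess}w(\xi,u)+\frac{aw_uw_v}{h^2},
\]
so $\operatorname{Hess}w(\xi,u)=-2aw_uw_v/h^2=2\tau=-2\langle\xi,u\rangle$. Thus $(\operatorname{Hess}w+2\,\mathrm{Id})u$ is orthogonal to $\xi=JTu\neq0$, hence a multiple of $Tu$, for every $u$. Every vector is an eigenvector of $T^{-1}(\operatorname{Hess}w+2\,\mathrm{Id})$, so this operator is a scalar $\psi$, continuous on $\partial L$ as half a trace: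
\begin{equation}\label{eq:hess}
\operatorname{Hess}w+2\,\mathrm{Id}=\psi T .
\end{equation}

The constant vectors come from the next lemma. For $Y=x$ it says that a totally umbilic surface has a center. The natural proof compares mixed second derivatives of $Y$; since $Y$ is only $C^1$, we do this in integrated form.

\begin{lemma}\label{lem:rigid}
Let $Y:\partial L\to\mathbb R^3$ be $C^1$, and suppose that the tangential part of $dY(\eta)$ equals $\chi T\eta$ for all tangent vectors $\eta$, with a continuous function $\chi$. Then $\chi$ is $C^1$ and $Y+\chi N$ is constant.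
\end{lemma}

\begin{proof}
Work in a $C^3$ chart $U\subset\mathbb R^2$ and write $N_i=\partial_iN$, $N_{12}=\partial_1\partial_2N=\partial_2\partial_1N$. By hypothesis $\partial_iY=-\chi N_i+\beta_iN$ with continuous $\beta_i=\langle\partial_iY,N\rangle$. Since $T$ is invertible, $N_1,N_2,N$ is a $C^1$ basis field of $\mathbb R^3$; let $\nu$ be the $C^1$ field with $\langle\nu,N_1\rangle=1$, $\langle\nu,N_2\rangle=\langle\nu,N\rangle=0$.

For every $C^1$ field $V$ with compact support in $U$,
\begin{equation}\label{eq:weak}
\int_U\langle\partial_1Y,\partial_2V\rangle=\int_U\langle\partial_2Y,\partial_1V\rangle;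
\end{equation}
for smooth $Y$ both sides equal $-\int\langle\partial_1\partial_2Y,V\rangle$, and the general case follows by mollifying $Y$. Take $V=\phi\nu$ with $\phi\in C_c^\infty(U)$. Differentiating $\langle N_1,V\rangle=\phi$, $\langle N_2,V\rangle=0$, $\langle N,V\rangle=0$ gives
\[
\langle N_1,\partial_2V\rangle=\partial_2\phi-\langle N_{12},V\rangle,\quad\langle N,\partial_2V\rangle=0,\quad
\langle N_2,\partial_1V\rangle=-\langle N_{12},V\rangle,\quad\langle N,\partial_1V\rangle=-\phi .
\]
In \eqref{eq:weak} the terms $\int\chi\langle N_{12},V\rangle$ cancel and there remains $\int\chi\,\partial_2\phi=\int\beta_2\phi$. So $\chi$ has the weak derivative $\partial_2\chi=-\beta_2$, and, exchanging the indices, $\partial_1\chi=-\beta_1$. A continuous function with continuous weak first derivatives is $C^1$, because its mollifications converge locally uniformly together with their first derivatives. Then $\partial_i(Y+\chi N)=-\chi N_i+\beta_iN-\beta_iN+\chi N_i=0$, and $\partial L$ is connected.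
\end{proof}

We apply the lemma twice, using \eqref{eq:gauss} for $V=\nabla w$.

For $Y=2x+\nabla w$ the tangential part of $dY(\eta)$ is $2\eta+(\operatorname{Hess}w)\eta=\psi T\eta$ by \eqref{eq:hess}. So $2x+\nabla w+\psi N$ is constant. After a translation the constant is zero, and then $d(|x|^2+w)(\eta)=\langle2x+\nabla w,\eta\rangle=0$.

For $Y=w\nabla w$ the tangential part of $dY(\eta)$ is $w_\eta\nabla w-2w\eta+w\psi T\eta$, and $w_\eta\nabla w-2w\eta=-\frac{2w}aT\eta$ by \eqref{eq:limacon}. With $\chi=w\psi-2w/a$, the vector $Z=w\nabla w+\chi N$ is constant, and $d(\frac12w^2)(\eta)=\langle Z,\eta\rangle$. After a rotation about the origin, $Z=Be$ with $B\ge0$.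

Hence there are constants $A,C$ such that
\begin{equation}\label{eq:onL}
A-|x|^2=w>0,\qquad w^2=C+2Bz\qquad\text{on }\partial L .
\end{equation}
Let $G$ and $S$ be given by \eqref{eq:S} with these constants. Then $\partial L\subset S$, and we claim
\begin{equation}\label{eq:onS}
\partial K\cup\partial L\subset S .
\end{equation}
Let $p\in\partial K$; then $p\notin L$. The continuous function $x\mapsto\langle p-x,N(x)\rangle$ on $\partial L$ is negative at the point nearest to $p$ and positive at the farthest, so it vanishes at some $x$. Then $p=x+ru$ with $u$ a unit tangent vector at $x$ and $r=\sqrt{2w}+w_u$ by \eqref{eq:limacon}. Since $G=0$ on $\partial L$, we have $dG_x(u)=0$, and $2\langle x,u\rangle=-w_u$ by \eqref{eq:onL}. Lemma~\ref{lem:chord}(a) gives $G(p)=r^2[(r-w_u)^2-2w]=0$.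

\section{Identification of the bodies}\label{sec:bodies}

We use one simple fact: \emph{if the boundary of a convex body $D$ in $\mathbb R^2$ or $\mathbb R^3$ lies on a circle or sphere $\Sigma$, then $D$ is the disc or ball bounded by $\Sigma$.} Indeed, $D$ is the convex hull of $\partial D$, so an interior point $o$ of $D$ lies inside $\Sigma$; every ray from $o$ meets $\partial D$, and it meets $\Sigma$ only once; so $\partial D=\Sigma$.

\begin{proof}[End of the proof of Theorem~\ref{thm:class}]
\emph{Case $B=0$.} By \eqref{eq:onL}, $w=\sqrt C$ is constant and $L$ is the ball $|X|^2\le A-\sqrt C$. By \eqref{eq:onS}, points of $\partial K$ satisfy $|p|^2=A\pm\sqrt C$, and they lie outside $L$, so $|p|^2=A+\sqrt C$. The bodies are concentric balls.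

\emph{Case $B>0$.} Define $w(z),F,f$ on $[-\frac C{2B},\infty)$ as in the introduction; by \eqref{eq:onL}, $w(z)$ agrees on $\partial L$ with the function $w$ of Section~\ref{sec:point}. We do not yet know that $(A,B,C)$ is admissible.

Let $D\in\{K,L\}$ and let $I_D$ be the open interval of heights $z$ at which the horizontal plane meets $\operatorname{int}D$. Such a plane meets $\partial D\subset S\subset\{z\ge-\frac C{2B}\}$; as $I_D$ is open, $w(z)>0$ on $I_D$. For $z\in I_D$ the slice of $D$ is a planar convex body whose relative boundary is connected and lies in $\{\rho^2=F(z)\}\cup\{\rho^2=f(z)\}$, a union of at most two disjoint circles centered on the axis, possibly degenerate. So it lies on one of them, and the slice is a disc of radius $\rho_D(z)>0$ centered on the axis. The function $\rho_D$ is concave on $I_D$ by convexity of $D$, hence continuous. For $L$, \eqref{eq:onL} gives $\rho_L^2=f$. For $K$, the function $(\rho_K^2-A+z^2)/w$ is continuous on $I_K$ with values $\pm1$, hence constant. On $I_L\subset I_K$ we have $\rho_K>\rho_L$ because $L\subset\operatorname{int}K$, so the constant is $+1$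 and $\rho_K^2=F$.

At an endpoint $z^*$ of $I_D$ the slice of $D$ is a convex subset of $\partial D\subset S$, so it lies in a union of two circles, contains no segment, and is a point. Since $D$ is the closure of its part over $I_D$, it is rotationally symmetric, and this point is on the axis. By compactness $\rho_D(z)\to0$ as $z\to z^*$. Thus $F>0$ on $I_K$ and $F=0$ at its endpoints, and $f>0$ on $I_L$ and $f=0$ at its endpoints.

Now $f>0$ on $I_L$ is condition (ii), and it implies $A>0$. The function $F$ is strictly concave on $[-\frac C{2B},\infty)$, so it is negative outside $\overline{I_K}$. Hence $K=K_{A,B,C}$ and $F(-\frac C{2B})\le0$, that is, $C^2\ge4AB^2$. If $C\le-2B\sqrt A$, then $z>-\frac C{2B}$ would imply $z^2>A$, contradicting (ii). So $C\ge2B\sqrt A$, which is (i), and the triple is admissible. By Lemma~\ref{lem:roots}, $I_L\subset(z_1,z_2)$ and the endpoints of $I_L$, being zeros of $f$ in $[z_1,z_2]$, are $z_1$ and $z_2$. So $L=L_{A,B,C}$.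
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:sym}]
By Theorem~\ref{thm:class} it suffices to show that a pair $(K_{A,B,C},L_{A,B,C})$ has none of the listed properties. A compact set has at most one center of symmetry, so a center of $K$ or $L$ would be fixed by the rotations about the axis and would lie on the axis, at a height $z_0$ with $w(z_0)>0$. The squared radius $A\pm w-z^2$ of the slices would be even about $z_0$, so its third derivative $\pm3B^3w^{-5}$ would vanish at $z_0$, which is impossible. The chord length $2\sqrt{2w(z)}$ is not constant on $\partial L$.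
\end{proof}

\begin{remark}[Use of the hypotheses]
Positive curvature of $\partial L$ was used to divide by $k$ in \eqref{eq:basic}--\eqref{eq:gamma}, to keep the zeros of $k$ off the real axis in Lemma~\ref{lem:nonumb}, and to invert $T$ in \eqref{eq:hess} and Lemma~\ref{lem:rigid}. The classes $C^2$ for $\partial K$ and $C^3$ for $\partial L$ make $g$ and $w$ of class $C^2$ and $T$ of class $C^1$; this is what is needed to differentiate \eqref{eq:ode} in $x$ and to form $\operatorname{Hess}w$ and $N_{12}$. The analyticity used in Section~\ref{sec:point} is not an assumption on the bodies: it concerns the variable $\theta$ only and is supplied by \eqref{eq:ode} and \eqref{eq:gamma}.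
\end{remark}

\begin{thebibliography}{9}
\bibitem{AAJM}
Victor A. Aguilar-Arteaga, Rafael Iv\'an Ayala-Figueroa, Jes\'us Jer\'onimo-Castro and Efr\'en Morales-Amaya,
\emph{An equichordal characterization of the ellipsoid and the sphere},
arXiv:2308.02956 (2023).
\end{thebibliography}
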